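# Bouncing and escaping rays of a tree-indexed random walk: comparing survival from two heights

## 1. The survival function of a tree

Fix a probability law $\mu$ on $\mathbb R$ and let $X\sim\mu$. Throughout,
$$EX=0,\qquad 0<\sigma^2:=EX^2<\infty ,$$
and nothing else is assumed about $\mu$. We write $E[Y;A]$ for $E[Y1_A]$. Trees are rooted and locally finite (every vertex has finitely many children); they may have leaves. For a vertex $v$ of $T$, $T_v$ is the subtree formed by $v$ and its descendants, rooted at $v$. A path in $T$ starts at the root and goes down one level at each step.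

**Definition (tree-indexed walk).** Give the non-root vertices of $T$ i.i.d. variables $X(v)$ of law $\mu$. Put $S(\text{root})=0$ and $S(w)=S(v)+X(w)$ when $v$ is the parent of $w$.

Along one path this is an ordinary random walk. Two paths share their increments up to the vertex where they separate, and are independent afterwards.

**Definition (survival function).** For $x\in\mathbb R$ and $n\ge 0$,
$$p_T^n(x)=P\big(\text{some path } v_0=\text{root},v_1,\dots,v_n \text{ in } T \text{ has } x+S(v_i)\ge 0 \text{ for } 0\le i\le n\big). \tag{1}$$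

So we start the walk at height $x$, kill a path when it goes below $0$, and ask whether something is alive at level $n$. Clearly $p_T^n$ is nondecreasing in $x$ (hence Borel), it vanishes for $x<0$, and $p_T^0(x)=1_{\{x\ge0\}}$. For $x\ge 0$ and $n\ge1$,
$$p_T^n(x)=1-\prod_{w\text{ child of root}}\Big(1-E\,p^{n-1}_{T_w}(x+X)\Big). \tag{2}$$
Indeed, the events "some surviving path goes through $w$", for different children $w$, depend on disjoint sets of variables, so they are independent; and given $X(w)=u$ the event for $w$ has probability $p^{n-1}_{T_w}(x+u)$. If the root has no child, the empty product gives $0$, as it should.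

*Example.* Let $T$ be the binary tree and $\mu$ the $\pm1$ coin flip. Then $p_T^1(1)=1$ and $p_T^1(-1)=0$, so $E\,p^1_T(0+X)=\frac12$ and $p^2_T(0)=1-(1-\frac12)^2=\frac34$. Also $p_T^2(2)=1$.

The proof turns on one question about (1): for $x\ge y$, how much larger can $p_T^n(x)$ be than $p_T^n(y)$, if the bound is not allowed to depend on $T$ or $n$? The next lemma explains why such uniform bounds can be passed through the recursion (2).

**Lemma 1.** Let $a_i,b_i\in[0,1]$ (finitely many), $R\ge1$, and $a_i\le Rb_i$ for all $i$. Then $1-\prod(1-a_i)\le R\,\big[1-\prod(1-b_i)\big]$.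

*Proof.* Put $b_i'=\min(1,Rb_i)/R$. Then $b_i'\le b_i$ and $a_i\le\min(1,Rb_i)=Rb_i'$. Let $F(t)=1-\prod(1-tb_i')$ for $t\in[0,R]$. There all factors $1-tb'_i$ lie in $[0,1]$, so the second derivative of the product, $\sum_{i\ne j}b_i'b_j'\prod_{k\ne i,j}(1-tb_k')$, is $\ge0$. Hence $F$ is concave on $[0,R]$ with $F(0)=0$, and therefore $F(R)\le R\,F(1)$. Altogether
$$1-\prod(1-a_i)\le F(R)\le RF(1)\le R\Big[1-\prod(1-b_i)\Big].\qquad\blacksquare$$

So a ratio bound proved for every child passes to the whole tree with the same constant, however many children there are.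

## 2. Rays bounded below, bouncing rays, escaping rays

Now let $\Gamma$ be an infinite, locally finite tree with root $\rho$, let $\Gamma_n$ be its level $n$, and let $\partial\Gamma$ be the set of rays, that is, infinite self-avoiding paths $(v_0,v_1,\dots)$ with $v_0=\rho$.

**Definition (two kinds of rays).** A ray is *escaping* if $S(v_n)\to\infty$. It is *bouncing* if $-\infty<\liminf_n S(v_n)<\infty$. The tree a.s. has rays of one kind if with probability one at least one such ray exists.

The survival function was introduced to settle the following conjecture, taken from Robin Pemantle, "Tree-indexed processes", arXiv:math/0404100 (2004): *if $\mu$ has mean zero and finite positive variance and $\Gamma$ a.s. has bouncing rays, then $\Gamma$ a.s. has escaping rays.* It is known (Pemantle and Peres 1995) when $\mu$ is a centered normal law of positive variance or the $\pm1$ coin flip. We shall prove it for every $\mu$ as above.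

**Theorem 1.** The following are equivalent:

(a) $P(\exists\text{ ray with }\liminf_n S(v_n)>-\infty)>0$;

(b) a.s. there is an escaping ray;

(c) there is a deterministic nondecreasing $f$ with $f(n)\to\infty$ such that a.s. some ray has $\inf_n(S(v_n)-f(n))>-\infty$.

Moreover, for every $M\ge0$, a.s. on the event that some ray stays $\ge-M$, there is an escaping ray staying $\ge-M$.

A bouncing ray has $\liminf S(v_n)>-\infty$, so (a)$\Rightarrow$(b) gives the conjecture, under a weaker hypothesis.

**Theorem 2.** There is $C=C(\mu)$ such that $p_T^n(x)\le C\,\frac{1+x}{1+y}\,p_T^n(y)$ for all $T$, all $n$, and all $x\ge y\ge0$. The linear growth in $x$ cannot be improved.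

**Theorem 3.** The converse of the conjecture fails: for every such $\mu$ there is a tree that a.s. has escaping rays but a.s. has no bouncing rays.

**Simplest cases.** If $\Gamma$ is a single path, a nondegenerate mean-zero walk has $\liminf S_n=-\infty$ a.s., so there are neither bouncing nor escaping rays. The same holds if $\partial\Gamma$ is countable, by a union over the rays. If we allowed $\mu=\delta_0$, every ray would be bouncing and none escaping; this is why positive variance is assumed.

On the binary tree with $\pm1$ steps, both kinds exist. Each vertex has four grandchildren, each with two-step sum $0$ with probability $\frac12$. So the vertices at even levels reached through blocks of sum $0$ form a branching process of mean $2>1$, and with some probability $\eta>0$ there is a ray with $S(v_{2k})=0$ for all $k$. Likewise each vertex has eight descendants three levels below it, each with three-step sum $\ge1$ with probability $\frac12$; the mean is $4>1$, and with positive probability there is a ray with $S(v_{3k})\ge k$ for all $k$.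 Both events can be tried independently from each of the $2^k$ vertices at level $k$, and $(1-\eta)^{2^k}\to0$, so both kinds of rays exist a.s.

**Barriers.** For $f:\mathbb N_0\to\mathbb R$ let
$$E_f=\{\exists (v_n)\in\partial\Gamma:\ S(v_n)\ge f(n)\ \text{for all }n\},$$
and write $E_{-M}$ when $f\equiv-M$. The vertices whose path from $\rho$ stays $\ge f$ form a locally finite tree, if they include $\rho$. By König's lemma it contains a ray as soon as it reaches every level. So
$$E_f=\bigcap_n\{\text{some path from $\rho$ to level $n$ stays}\ge f\}, \tag{3}$$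
a decreasing intersection. In particular $E_f$ is measurable, and the probability that a ray of $T$ survives forever from height $x$ is $\lim_n p_T^n(x)$. A ray with $\liminf S(v_n)>-\infty$ has $\inf_nS(v_n)>-\infty$, so (a) says that $P(E_{-M})>0$ for some $M$.

To produce an escaping ray we want to raise the constant barrier $-M$ by $1$, later again by $1$, and so on, without losing all the probability. Raising a barrier by $1$ is the same as lowering the walk by $1$. So we have to compare $p_T^n(x)$ with $p_T^n(x-1)$, where $T$ is whatever subtree we meet. This is the question of Section 1.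

## 3. Two heights and $\pm1$ steps: a common step, and two independent steps

**A common first step.** Let $x>y\ge0$. By (2) and Lemma 1, $p_T^n(x)\le R\,p_T^n(y)$ follows if $E\,p_w(x+X)\le R\,E\,p_w(y+X)$ for each child $w$, where $p_w=p_{T_w}^{n-1}$. The natural plan is induction on $n$: bound $p_w(x+X)$ by a multiple of $p_w(y+X)$ for each value of $X$. This breaks on the event
$$y+X<0\le x+X .$$
There $p_w(y+X)=0$, while $p_w(x+X)$ may be positive. It happens already for $\pm1$ steps, with $x=2$, $y=0$, $X=-1$. No multiple of $0$ helps, so a pointwise comparison with the same $X$ is impossible.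

**Independent first steps.** The induction hypothesis, however, compares *every* pair of heights. So we may apply it to $x'=x+X$ and to a $y'$ built from a step that is independent of $X$ and has a law of our choice. Here is the case in which this can be done by hand.

**Proposition 1.** Let $\mu$ be the $\pm1$ coin flip, let $x\ge y\ge 0$ be integers with $x-y$ even, and put $h(z)=z+1$. Then $p_T^n(x)\le\frac{h(x)}{h(y)}\,p_T^n(y)$ for all $T$ and $n$.

*Proof.* Induction on $n$, for all $T$, $x$, $y$ together. For $n=0$, and for $x=y$, it is clear. Let $n\ge1$ and $x\ge y+2$. The function $h$ vanishes at $-1$, and $E\,h(z+X)=h(z)$ for integers $z\ge0$. Let $X'$ be independent of $X$ with $P(X'=u)=\frac{h(y+u)}{2h(y)}$ for $u=\pm1$; these weights sum to $1$. Put $y'=y+X'$. The weight of $y'=-1$ is $0$, so $y'\ge0$. Also $x'=x+X\ge y+1\ge y'$, and $x'-y'$ is even. By the induction hypothesis $p_w(x')\le h(x')\,p_w(y')/h(y')$. Take expectations, first over $X$: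
$$E\,p_w(x+X)\le h(x)\,E\Big[\frac{p_w(y')}{h(y')}\Big]=h(x)\sum_{u=\pm1,\,y+u\ge0}\frac{h(y+u)}{2h(y)}\cdot\frac{p_w(y+u)}{h(y+u)}=\frac{h(x)}{h(y)}E\,p_w(y+X).$$
Since $h(x)/h(y)\ge1$, (2) and Lemma 1 finish the induction. $\blacksquare$

In the example of Section 1, $p_T^2(2)/p_T^2(0)=\frac43\le 3=h(2)/h(0)$.

Note the two roles of $h$. On the side of $x$ we used that $h$ does not increase on average when the walk is killed below $0$. On the side of $y$ we needed the normalizing constant $E[h(y+X)]$ to be *at least* $h(y)$.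

## 4. General steps: a convex function for the lower height, a concave one for the upper

For general $\mu$ the function $z+1$ need no longer satisfy the averaging identity for the killed walk. A second difficulty is that $x'$ may land *below* $y'$. Then all we know is $p_w(x')\le p_w(y')$, and the weight that was $h(x')$ becomes $h(y')$, which is too large; if $X'$ is unbounded, nothing limits it.

The repairs are these. We cut off the step of the lower walker so that $y'\le2y$. We use two different functions, $g$ for $y$ and $8H$ for $x$, both of linear growth; the factor $8$ absorbs the cases $x'\le y'$ in which $x'\ge x/2$. The cutoff costs $g$ some mass, and big downward steps of $x$ cost extra weight. Both costs are of the order of tail integrals of $\mu$, and finite variance makes these integrable. So we can pay for them by making $g$ slightly convex and $H$ slightly concave.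

**Construction.** Since $EX=0$ and $\mu\ne\delta_0$, $P(X>0)>0$. Fix $b>0$ with $v:=E[X^2;0<X\le b]>0$. For $s\ge0$ let
$$l(s)=E[X;X>s],\qquad m(s)=E[|X|;X<-s].$$
Both are nonincreasing, and by Fubini $\int_0^\infty l=E[(X^+)^2]<\infty$ and $\int_0^\infty m=E[(X^-)^2]<\infty$. Put
$$k_1(r)=\tfrac8v\,l(r-b),\qquad k_2(r)=\tfrac8v\,m\big(\tfrac{r-b}2\big)\qquad(r\ge y_0),$$
where $y_0\ge b$ is fixed so large that $\int_{y_0}^\infty k_1\le1$ and $\int_{y_0}^\infty k_2\le1$. Both $k_i$ are nonincreasing. Define
$$g(y)=\int_{y_0}^y\Big(1+\int_{y_0}^sk_1\Big)ds\ \ (y\ge y_0),\qquad g=0\ \text{ on }(-\infty,y_0),$$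
$$H(x)=\int_0^x\Big(1+\int_{s\vee y_0}^\infty k_2\Big)ds\qquad(x\ge0).$$
The function $g$ is convex on $\mathbb R$; on $[y_0,\infty)$ its right derivative $g'$ satisfies $1\le g'\le2$, so $y-y_0\le g(y)\le2(y-y_0)$. The function $H$ is concave on $[0,\infty)$, with $1\le H'\le2$ and $x\le H(x)\le2x$.

**Lemma 2.** (i) For $y\ge y_0$: $E[g(y+X);X\le y]\ge g(y)$.

(ii) For $x\ge y_0$: $E[H(x+X);X\ge-x/2]+x\,P(X<-x/2)\le H(x)$.

*Proof of (i).* For all $u\in\mathbb R$,
$$g(y+u)\ge g(y)+g'(y)u+1_{\{0<u\le b\}}\tfrac{u^2}2\,k_1(y+b).$$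
Without the last term this is convexity. For $0<u\le b$ we have $g'(y+s)-g'(y)=\int_y^{y+s}k_1\ge s\,k_1(y+b)$ for $0\le s\le u$, because $k_1$ is nonincreasing; integrate over $s\in[0,u]$. Now take expectations on $\{X\le y\}$. This set contains $\{0<X\le b\}$ because $b\le y_0\le y$, and $E[X;X\le y]=-l(y)$ because $EX=0$. Hence
$$E[g(y+X);X\le y]\ge g(y)-g(y)P(X>y)-g'(y)l(y)+\tfrac v2k_1(y+b).$$
Here $g(y)P(X>y)\le2yP(X>y)\le2l(y)$, $\ g'(y)l(y)\le2l(y)$, and $\frac v2k_1(y+b)=4l(y)$. The three corrections add up to at least $0$.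

*Proof of (ii).* For $u\ge-x/2$, concavity and $H'(x+s)=H'(x)-\int_x^{x+s}k_2$ give, in the same way,
$$H(x+u)\le H(x)+H'(x)u-1_{\{0<u\le b\}}\tfrac{u^2}2\,k_2(x+b).$$
Since $E[X;X\ge-x/2]=m(x/2)$ and $k_2(x+b)=\frac8v m(x/2)$,
$$E[H(x+X);X\ge-x/2]\le H(x)+2m(x/2)-4m(x/2)=H(x)-2m(x/2).$$
Finally $x\,P(X<-x/2)\le2E[|X|;X<-x/2]=2m(x/2)$. $\blacksquare$

## 5. The comparison, uniform over all trees

**Proposition 2.** For all $T$, $n$ and all $x\ge y>y_0$,
$$p_T^n(x)\le\frac{8H(x)}{g(y)}\,p_T^n(y)\le\frac{16x}{y-y_0}\,p_T^n(y).$$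

*Proof.* The second inequality follows from $H(x)\le2x$ and $g(y)\ge y-y_0$. If $x=y$ the first is trivial, since $8H(x)\ge8x\ge g(x)$.

**Step 1: an inequality that induction can carry.** After one step the order of the two heights may be reversed, so the statement must cover all pairs. For $y\ge y_0$ put
$$\Phi(x,y)=\begin{cases}8H(x),&x>y,\\ g(y),&0\le x\le y,\\ 0,&x<0.\end{cases}$$
We prove by induction on $n$ that for all $T$, $x\in\mathbb R$ and $y\ge y_0$,
$$g(y)\,p_T^n(x)\le\Phi(x,y)\,p_T^n(y). \tag{4}$$
For $x>y>y_0$ this is the proposition. If $x<0$ or $y=y_0$ the left side is $0$. If $0\le x\le y$, (4) is monotonicity of $p_T^n$. So from now on $x>y>y_0$. For $n=0$ both survival probabilities are $1$ and $g(y)\le2y\le8H(x)$.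

**Step 2: the weight of the upper walker does not grow.** We claim that if $x>y>y_0$ and $y_0\le y'\le2y$, then
$$E\,\Phi(x+X,y')\le8H(x). \tag{5}$$
Write $x'=x+X$ and note $g(y')\le2y'\le4y\le4x$.

- If $x'\ge x/2$, then either $x'>y'$ and $\Phi(x',y')=8H(x')$, or $\Phi(x',y')=g(y')\le4x\le8x'\le8H(x')$.
- If $0\le x'<x/2$, then $\Phi(x',y')$ is $8H(x')\le16x'\le8x$ or $g(y')\le4x$; in both cases it is at most $8x$.
- If $x'<0$, then $\Phi(x',y')=0$.

Therefore $E\,\Phi(x+X,y')\le8\big\{E[H(x+X);X\ge-x/2]+x\,P(X<-x/2)\big\}\le8H(x)$ by Lemma 2(ii).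

**Step 3: the induction step with independent steps.** Let $n\ge1$, $x>y>y_0$, and assume (4) for $n-1$ and all trees. Let $N=E[g(y+X);X\le y]$. It is finite, because $g(y+X)\le g(2y)$ there, and $N\ge g(y)>0$ by Lemma 2(i). Let $X'$ be independent of $X$ with law
$$N^{-1}g(y+u)\,1_{\{u\le y\}}\,\mu(du),\qquad y'=y+X'.$$
Almost surely $g(y')>0$, so $y_0<y'\le2y$. For a child $w$ of the root write $p_w=p_{T_w}^{n-1}$ and $q_w(z)=E\,p_w(z+X)$. The induction hypothesis for the pair $(x+X,y')$ gives
$$p_w(x+X)\le\Phi(x+X,y')\,\frac{p_w(y')}{g(y')}.$$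
Take expectations, integrating first over $X$ with $y'$ fixed, and use (5):
$$q_w(x)\le8H(x)\,E\Big[\frac{p_w(y')}{g(y')}\Big]=\frac{8H(x)}N\,E\big[p_w(y+X);\,X\le y,\ g(y+X)>0\big]\le\frac{8H(x)}{g(y)}\,q_w(y).$$
The factor $g$ in the law of $X'$ has canceled the denominator. Since $R=8H(x)/g(y)\ge8x/(2y)\ge1$, Lemma 1 with $a_w=q_w(x)$ and $b_w=q_w(y)$, together with (2), gives (4) for $n$. $\blacksquare$

## 6. Lifting, and raising the barrier by one at a constant cost

Proposition 2 needs $y>y_0$. To use it at low heights we first lift the walk. Fix $\delta>0$ with $q:=P(X\ge\delta)>0$. For $0\le j\le n$ and $s\ge0$ let $P_{j,T}^n(s)$ be the probability that some path to level $n$ keeps $s+S\ge0$ *and* has its first $j$ increments all $\ge\delta$.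

**Lemma 3.** For all $T$, $0\le j\le n$ and $s\ge0$: $p_T^n(s)\le q^{-j}P_{j,T}^n(s)$.

*Proof.* Induction on $j$, for all $T$, $n\ge j$ and $s\ge0$; $j=0$ is trivial. Let $j\ge1$. A nondecreasing function of $X$ has a larger mean given $X\ge\delta$, so for each child $w$
$$E\,p^{n-1}_{T_w}(s+X)\le E\big[p^{n-1}_{T_w}(s+X)\,\big|\,X\ge\delta\big]\le q^{-1}q^{-(j-1)}E\big[P^{n-1}_{j-1,T_w}(s+X);X\ge\delta\big].$$
The same reasoning as for (2) gives $P^n_{j,T}(s)=1-\prod_w\big(1-E[P^{n-1}_{j-1,T_w}(s+X);X\ge\delta]\big)$. Apply Lemma 1 with $R=q^{-j}$. $\blacksquare$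

Lifting alone would not compare the barriers $0$ and $1$: after the lift we still have to compare $p_{T_v}(x_v)$ with $p_{T_v}(x_v-1)$, which is the same question at a greater height. At a great height, however, Proposition 2 answers it.

**Proposition 3.** There are $m\in\mathbb N$ and $K<\infty$, depending only on $\mu$, such that for every $T$ and $s\ge0$ we have $\beta_T(s)\le K\,\beta_T'(s)$, where
$$\beta_T(s)=P\big(\exists\text{ ray in }T:\ s+S(v_i)\ge0\ \forall i\big),$$
$$\beta'_T(s)=P\big(\exists\text{ ray in }T:\ s+S(v_i)\ge0\ \forall i\le m,\ \ s+S(v_i)\ge1\ \forall i>m\big).$$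

*Proof.* Choose $m$ with $m\delta\ge2(1+y_0)$, and let $n>m$. Condition on the variables at levels $\le m$. Let $V$ be the (finite) set of level-$m$ vertices whose $m$ increments from the root are all $\ge\delta$, and put $x_v=s+S(v)\ge m\delta$ for $v\in V$. On the way to such a $v$ the walk stays $\ge0$, because $s\ge0$. So the conditional probability of the event defining $P^n_{m,T}(s)$ is $1-\prod_{v\in V}\big(1-p_{T_v}^{n-m}(x_v)\big)$.

Since $x_v\ge2(1+y_0)$, we have $x_v-1>y_0$ and $x_v-1-y_0\ge x_v/2$. Proposition 2 gives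
$$p_{T_v}^{n-m}(x_v)\le\frac{16x_v}{x_v-1-y_0}\,p_{T_v}^{n-m}(x_v-1)\le32\,p_{T_v}^{n-m}(x_v-1).$$
Here $p_{T_v}^{n-m}(x_v-1)$ is the conditional probability that some path continues from $v$ to level $n$ with $s+S\ge1$. By Lemma 1 the conditional probability above is at most $32$ times the conditional probability that some $v\in V$ has such a continuation. Average over levels $\le m$ and use Lemma 3 with $j=m$:
$$p_T^n(s)\le32\,q^{-m}\,P\big(\exists\text{ path to level } n:\ s+S\ge0\text{ up to level }m,\ s+S\ge1\text{ after level }m\big).$$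
Let $n\to\infty$. By König's lemma, as in (3), both sides converge to the versions for rays. So $K=32q^{-m}\ge1$ works. $\blacksquare$

## 7. Raising the barrier late costs nothing

Using Proposition 3 once for every unit of height would lose a factor $K$ each time, so after $j$ raises we would only be left with a lower bound of order $K^{-j}$, which tends to $0$. The constant must disappear. It does if the raise is made late, because at a late time we almost know whether $E_f$ occurs.

**Lemma 4.** Let $f(n)=\ell$ for all $n\ge n_0$. For $N\ge n_0$ let $f^N(n)=f(n)$ for $n\le N$ and $f^N(n)=\ell+1$ for $n>N$. Then $P(E_{f^N})\uparrow P(E_f)$ as $N\to\infty$.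

*Proof.* The functions $f^N$ decrease in $N$ and are $\ge f$, so the events $E_{f^N}\subset E_f$ increase. Let $Q=\bigcup_NE_{f^N}$. We show that $E_f\subset Q$ up to a null set.

Let $\mathcal F_N=\sigma(X(v):|v|\le N)$, where $|v|$ is the level of $v$, and let $V_N$ be the finite set of level-$N$ vertices whose path from $\rho$ stays $\ge f$. For $N\ge n_0$ and $v\in V_N$ we have $S(v)-\ell\ge0$, and
$$P(E_f|\mathcal F_N)=1-\prod_{v\in V_N}\big(1-\beta_{\Gamma_v}(S(v)-\ell)\big),\qquad P(E_{f^{N+m}}|\mathcal F_N)=1-\prod_{v\in V_N}\big(1-\beta'_{\Gamma_v}(S(v)-\ell)\big).$$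
In the second identity the barrier seen from $v$ is $\ell$ for $m$ more levels and $\ell+1$ afterwards, which is what $\beta'$ describes. Proposition 3 bounds each factor with the same $K$, because it is uniform over the trees $\Gamma_v$. With Lemma 1,
$$P(Q|\mathcal F_N)\ge P(E_{f^{N+m}}|\mathcal F_N)\ge K^{-1}P(E_f|\mathcal F_N).$$
Let $N\to\infty$. By Lévy's 0–1 law the outer terms converge a.s. to indicators, so $1_Q\ge K^{-1}1_{E_f}$ a.s. On $E_f$ this forces $1_Q>0$, that is, $1_Q=1$. $\blacksquare$

## 8. A barrier that tends to infinity: proof of Theorem 1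

The implications (c)$\Rightarrow$(b)$\Rightarrow$(a) are immediate. In (c), $S(v_n)\ge f(n)-a\to\infty$ for some finite $a$; and an escaping ray has $\liminf S(v_n)=\infty$. Assume (a), so that $P(E_{-M})>0$ for some $M\ge0$.

**Step 1: building the barrier.** Let $M\ge0$ be any number with $P(E_{-M})>0$, and let $0<\varepsilon<P(E_{-M})$. Put $f_0\equiv-M$. Given $f_j$, eventually equal to $-M+j$, Lemma 4 lets us choose $N_j$, larger than $N_{j-1}$ if $j\ge1$ and so beyond the level from which $f_j$ is constant, such that $f_{j+1}:=f_j^{N_j}$ satisfies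
$$P(E_{f_{j+1}})\ge P(E_{f_j})-\varepsilon2^{-j-1}.$$
Let $f=\sup_jf_j$. Explicitly, $f(n)=-M+\#\{j\ge0:N_j<n\}$. It is nondecreasing, finite, at least $-M$, and tends to $\infty$. It agrees with $f_j$ on levels $\le N_j$, since later raises take place above $N_j$.

**Step 2: the limit barrier keeps positive probability.** Let $A_n$ be the event that some path from $\rho$ to level $n$ stays $\ge f$. On $E_{f_j}$ some ray stays $\ge f_j=f$ up to level $N_j$, so $A_{N_j}\supset E_{f_j}$ and $P(A_{N_j})\ge P(E_{-M})-\varepsilon$. By (3) the events $A_n$ decrease to $E_f$. Hence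
$$P(E_f)\ge P(E_{-M})-\varepsilon>0. \tag{6}$$

**Step 3: from positive probability to probability one.** Let $\hat E=\bigcup_{a\in\mathbb N}E_{f-a}$, which is the event that some ray has $\inf_n(S(v_n)-f(n))>-\infty$. Changing finitely many of the $X(v)$ changes $S$ along all rays by a uniformly bounded amount, so it does not affect $\hat E$. By Kolmogorov's 0–1 law $P(\hat E)\in\{0,1\}$, and $P(\hat E)\ge P(E_f)>0$. So $P(\hat E)=1$. This is (c), and (b) follows.

**Step 4: the last assertion.** Let $M\ge0$. If $P(E_{-M})=0$ there is nothing to prove. Otherwise apply (6) with $\varepsilon_i\downarrow0$. We get functions $f^{(i)}\ge-M$ tending to infinity, with $E_{f^{(i)}}\subset E_{-M}$ and $P(E_{f^{(i)}})\ge P(E_{-M})-\varepsilon_i$, so $P(\bigcup_iE_{f^{(i)}})=P(E_{-M})$. On $E_{f^{(i)}}$ some ray stays above $f^{(i)}$: it is escaping and stays $\ge-M$. $\blacksquare$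

This proves the conjecture for every $\mu$ with mean zero and finite positive variance.

## 9. All starting heights: the upper bound in Theorem 2

Proposition 2 covers $y>y_0$, with a constant that blows up at $y_0$. The task is to remove this restriction. Let $z_0=2y_0+2$.

**Step 1: $x\ge y\ge z_0$.** Then $y-y_0\ge y/2$ and $y\ge1$, so
$$p_T^n(x)\le\frac{16x}{y-y_0}\,p_T^n(y)\le32\,\frac xy\,p_T^n(y)\le64\,\frac{1+x}{1+y}\,p_T^n(y).$$

**Step 2: from $z_0$ down to $0\le y<z_0$.** We show $p_T^n(z_0)\le K'p_T^n(y)$ with $K'=K'(\mu)$. Choose $m'$ with $m'\delta\ge2(z_0+y_0)$.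

If $n\le m'$, then Lemma 3 gives $p_T^n(z_0)\le q^{-n}P^n_{n,T}(z_0)\le q^{-m'}p_T^n(y)$, since a path all of whose increments are $\ge\delta$ also survives from $y\ge0$.

If $n>m'$, condition on levels $\le m'$ and let $V$ be the set of level-$m'$ vertices with all increments from the root $\ge\delta$. For $v\in V$ let $x_v=z_0+S(v)\ge m'\delta\ge2(z_0+y_0)$. Then $y+S(v)=x_v-(z_0-y)\ge x_v-z_0>y_0$ and $x_v-z_0-y_0\ge x_v/2$, so Proposition 2 gives
$$p^{n-m'}_{T_v}(x_v)\le\frac{16x_v}{x_v-z_0-y_0}\,p^{n-m'}_{T_v}(y+S(v))\le32\,p^{n-m'}_{T_v}(y+S(v)).$$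
Paths to $v\in V$ survive from $y$ as well. As in Proposition 3, Lemma 1 and Lemma 3 give $p_T^n(z_0)\le32q^{-m'}p_T^n(y)$. So $K'=32q^{-m'}$ works in both cases.

**Step 3: $0\le y<z_0$ and $x\ge y$.** If $x\le z_0$, then $p_T^n(x)\le p_T^n(z_0)\le K'p_T^n(y)\le K'\frac{1+x}{1+y}p_T^n(y)$. If $x>z_0$, then, since $z_0-y_0\ge1$,
$$p_T^n(x)\le\frac{16x}{z_0-y_0}\,p_T^n(z_0)\le16K'x\,p_T^n(y)\le16K'(1+z_0)\,\frac{1+x}{1+y}\,p_T^n(y).$$
This proves the upper bound in Theorem 2.

## 10. One walk: $\pi_n(0)$ is of order $n^{-1/2}$, and the linear factor is sharp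

Let $S_n$ be the ordinary walk with i.i.d. increments $X_1,X_2,\dots$ of law $\mu$, let $\tau=\min\{i:S_i<0\}$, and write $\pi_n(x)=P(x+\min_{i\le n}S_i\ge0)$. This is $p_T^n(x)$ when $T$ is a single path, and $P(\tau>n)=\pi_n(0)$. In this section $C,c>0$ depend only on $\mu$ and may change from line to line.

**Lemma 5.** For $n,k\ge1$ and $x\ge0$:
$$\text{(i) } \pi_n(0)\le Cn^{-1/2};\qquad\text{(ii) } \pi_n(x)\le C(1+x)n^{-1/2};$$
$$\text{(iii) } \pi_n(A\sqrt n)\ge\tfrac12\ \text{ for } A=\sqrt{2\sigma^2},\ \text{ and } \pi_n(0)\ge cn^{-1/2};\qquad\text{(iv) } E[(1+S_k)^2;\tau>k]\le C\sqrt k.$$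

*Proof of (i).* This is classical (Spitzer; Feller, *An Introduction to Probability Theory*, Vol. II, XII.7 and XVIII.5). It can also be read off from Lemma 2(ii), as follows. Let $W\ge y_0$. If $-W\le X<-W/2$, then $H(W+X)\le2(W+X)\le W$. So Lemma 2(ii) gives
$$E[H(W+X);W+X\ge0]\le E[H(W+X);X\ge-W/2]+W\,P(X<-W/2)\le H(W).$$
Apply this given $X_1,\dots,X_n$, on $\{\tau>n\}$, with $W=y_0+S_n\ge y_0$. Since $S_{n+1}\ge0$ implies $W+X_{n+1}\ge0$, we get $E[H(y_0+S_{n+1});\tau>n+1]\le E[H(y_0+S_n);\tau>n]$. By iteration, and since $H(x)\ge x$,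
$$E[S_n;\tau>n]\le E[H(y_0+S_n);\tau>n]\le H(y_0)\le2y_0 .$$
On the other hand, $S_n^+$ and $1_{\{\tau>n\}}$ are square-integrable nondecreasing functions of the independent variables $X_1,\dots,X_n$, so by Harris' inequality they are nonnegatively correlated:
$$E[S_n;\tau>n]=E[S_n^+;\tau>n]\ge E[S_n^+]\,\pi_n(0).$$
Finally $E[S_n^+]=\frac12E|S_n|\ge c\sqrt n$ for $n\ge1$. Indeed, by the central limit theorem $\liminf_n E|S_n|/\sqrt n\ge\sigma E|Z|>0$ with $Z$ standard normal, and $E|S_n|\ge E|S_1|>0$ for every $n\ge1$ by Jensen's inequality. Hence $\pi_n(0)\le2y_0/(c\sqrt n)$.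

*Proof of (ii)–(iv).* (ii) follows from (i) and the upper bound of Theorem 2 on a path. For (iii), Kolmogorov's inequality gives $P(\max_{i\le n}|S_i|\ge A\sqrt n)\le\sigma^2n/(A^2n)=\frac12$, hence $\pi_n(A\sqrt n)\ge\frac12$. Theorem 2 then gives $\frac12\le C(1+A\sqrt n)\pi_n(0)$, hence the lower bound. For (iv), stop the martingale $S_i^2-\sigma^2i$ at the bounded time $k\wedge\tau$:
$$E[S_k^2;\tau>k]\le E[S_{k\wedge\tau}^2]=\sigma^2E[k\wedge\tau]=\sigma^2\sum_{j=0}^{k-1}P(\tau>j)\le\sigma^2\Big(1+C\sum_{j=1}^{k-1}j^{-1/2}\Big)\le C\sqrt k,$$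
and $(1+S_k)^2\le2+2S_k^2$. $\blacksquare$

**The linear growth in Theorem 2 is attained.** Let $T$ be a single path, $x\ge\max(A,1)$ and $n=\lfloor x^2/A^2\rfloor\ge1$. Then $A\sqrt n\le x$, so $\pi_n(x)\ge\frac12$ by (iii), while $n\ge x^2/(2A^2)$ and (i) give $\pi_n(0)\le C/x$. Thus $\pi_n(x)\ge c\,(1+x)\,\pi_n(0)$, where $\pi_n(0)>0$. A bound $p_T^n(x)\le\varphi(x)\,p_T^n(0)$ valid for all $T$ and $n$ therefore needs $\varphi(x)\ge c(1+x)$ for large $x$. This completes the proof of Theorem 2. $\blacksquare$

## 11. A tree with escaping rays and no bouncing rays: proof of Theorem 3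

For a single walk, staying above a constant up to time $n$ costs $n^{-1/2}$. Doing so *and* being near that constant at a time of order $n$ costs $n^{-1}$. So we take a tree with about $n^\alpha$ vertices at level $n$, with $\frac12<\alpha<1$. Constants $C,c$ may now depend on $\alpha$ as well.

**Step 1: the tree.** Let $n_i=\lceil2^{i/\alpha}\rceil$ for $i\ge1$. Since $2^{1/\alpha}>2$, consecutive values $2^{i/\alpha}$ differ by more than $1$, so the $n_i$ are distinct; also $n_i\ge3$. Each vertex at a level $n_i$ gets two children, and every other vertex gets one. For $n\ge2$, $n_i<n$ holds exactly when $2^{i/\alpha}\le n-1$, so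
$$|\Gamma_n|=2^{\lfloor\alpha\log_2(n-1)\rfloor},\qquad\text{hence}\quad cn^\alpha\le|\Gamma_n|\le Cn^\alpha ,$$
and the last two bounds also hold for $n=1$. Moreover $|\Gamma_{n_i+1}|=2^i$.

**Step 2: escaping rays exist, by a second-moment bound.** Let $Z_n$ be the number of level-$n$ vertices whose path stays $\ge0$. By Lemma 5(iii), $EZ_n=|\Gamma_n|\pi_n(0)\ge c|\Gamma_n|n^{-1/2}$. Now $EZ_n^2$ is the sum, over ordered pairs of level-$n$ vertices, of the probability that both paths survive.

Two distinct paths separate at some level $k=n_i<n$. For a given $i$ there are $|\Gamma_n|\cdot|\Gamma_n|2^{-i}$ ordered pairs: the second vertex lies below the other child of the branching vertex, and each vertex at level $n_i+1$ has $|\Gamma_n|2^{-i}$ descendants at level $n$.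

*Pairs with $k\le n/2$.* Given $S_k$ and survival up to level $k$, the two continuations are independent. By Lemma 5(ii) and (iv) each pair survives with probability
$$E[\pi_{n-k}(S_k)^2;\tau>k]\le\frac C{n-k}E[(1+S_k)^2;\tau>k]\le C\,\frac{\sqrt k}n .$$
As $\sqrt{n_i}\le\sqrt2\cdot2^{i/(2\alpha)}$, the total contribution is at most $C\frac{|\Gamma_n|^2}n\sum_{i\ge1}2^{-i}2^{i/(2\alpha)}\le C\frac{|\Gamma_n|^2}n$. The series converges because $\alpha>\frac12$.

*Pairs with $n/2<k<n$.* Since $n_i\ge3$, we have $2^{i/\alpha}>n_i-1\ge\frac23n_i>n/3$, and also $2^{i/\alpha}\le n_i<n$. Consecutive values of $2^{i/\alpha}$ have ratio more than $2$, so there are at most two such $i$, and $2^{-i}<(3/n)^\alpha$. Each pair survives with probability at most $\pi_n(0)\le Cn^{-1/2}$. The contribution is at most $C|\Gamma_n|^2n^{-\alpha-1/2}\le C|\Gamma_n|^2/n$.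

*The diagonal.* It contributes $|\Gamma_n|\pi_n(0)\le C|\Gamma_n|n^{-1/2}\le C|\Gamma_n|^2n^{-\alpha-1/2}\le C|\Gamma_n|^2/n$, because $|\Gamma_n|\ge cn^\alpha$.

Together, $EZ_n^2\le C|\Gamma_n|^2/n\le C(EZ_n)^2$. By the Cauchy–Schwarz inequality $P(Z_n>0)\ge(EZ_n)^2/EZ_n^2\ge c>0$, and by (3) $P(E_0)=\lim_nP(Z_n>0)>0$. So (a) of Theorem 1 holds, and a.s. there are escaping rays.

**Step 3: there are no bouncing rays, by a first-moment bound.** For $M\in\mathbb N$ and $j\ge 0$ let $B_{M,j}$ be the event that some path from $\rho$ to level $2^{j+2}$ stays $\ge-M$ and has $S(v_i)\le M$ for some $i\in[2^j,2^{j+1})$.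

First take a single path. Let $\theta$ be the first $i\ge2^j$ with $S_i\le M$, and ask for $\theta<2^{j+1}$ with the walk $\ge-M$ up to time $2^{j+2}$. Up to time $2^j\le\theta$ the walk must stay $\ge-M$, which has probability $\pi_{2^j}(M)$. At time $\theta$ we have $-M\le S_\theta\le M$, and at least $2^{j+1}$ steps remain during which the walk stays $\ge-M$. By the strong Markov property at $\theta$, the single-path probability is at most
$$\pi_{2^j}(M)\,\pi_{2^{j+1}}(2M)\le C_M2^{-j}$$
by Lemma 5(ii). Summing over the vertices of level $2^{j+2}$,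
$$P(B_{M,j})\le|\Gamma_{2^{j+2}}|\,C_M2^{-j}\le C'_M2^{-j(1-\alpha)},$$
which is summable in $j$ because $\alpha<1$. By Borel–Cantelli, a.s. for every $M\in\mathbb N$ only finitely many $B_{M,j}$ occur.

A bouncing ray has $\inf_nS(v_n)>-\infty$ and $\liminf_nS(v_n)<\infty$. So for some $M\in\mathbb N$ it stays $\ge-M$ and satisfies $S(v_i)\le M$ for infinitely many $i$. These $i$ lie in infinitely many of the intervals $[2^j,2^{j+1})$, so infinitely many $B_{M,j}$ would occur. Hence a.s. there are no bouncing rays. $\blacksquare$
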